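
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Topological complexity of complexes with fundamental group of order two, and of the Grassmannians $G_2(\mathbb R^{2^d+1})$}


\begin{abstract}
Let $X$ be a connected finite CW complex of dimension $N$ with $\pi_1(X)\cong\mathbb Z/2$. We show that the (non-normalized) topological complexity of $X$ is at most $2N-1$ whenever $N$ is not a power of $2$. Consequently the upper bound $\mathrm{TC}(G_2(\mathbb R^{2^d+1}))\le 4(2^d-1)$ is not attained for any $d\ge 2$, which answers a question of Pave\v{s}i\'c. For closed smooth $N$-manifolds with fundamental group $\mathbb Z/2$ we characterize the equality $\mathrm{TC}(X)=2N$. The proof compares $X$ with $\mathbb RP^N$; the one obstruction that the comparison leaves is shown to be assembled from cup products with a class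 that comes from a vanishing cohomology group.
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a path-connected space, $X^I$ the space of continuous paths $\alpha\colon I=[0,1]\to X$, and
\[
\mathrm{ev}\colon X^I\to X\times X,\qquad \mathrm{ev}(\alpha)=(\alpha(0),\alpha(1)).
\]
A continuous section of $\mathrm{ev}$ over an open set $U\subset X\times X$ is a rule that chooses, continuously in $(x,x')\in U$, a path from $x$ to $x'$. The \emph{topological complexity} $\mathrm{TC}(X)$ is the least $m$ such that $X\times X$ is covered by $m$ open sets over each of which $\mathrm{ev}$ has a section. This is the non-normalized convention: $\mathrm{TC}(\mathrm{pt})=1$.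

\paragraph{How large can $\mathrm{TC}$ be?}
Let $X$ be a connected finite complex of dimension $N$. Suitable covers by $m$ sets come from sections of the $m$-fold fiberwise join of $\mathrm{ev}$ (Section~\ref{sec:joins}). The fibers of this join are $(m-2)$-connected, so a section exists when $2N\le m-1$; hence $\mathrm{TC}(X)\le 2N+1$. If $X$ is simply connected, then the fibers of $\mathrm{ev}$ are path-connected, their $m$-fold join is $(2m-2)$-connected, and a section exists already when $2N\le 2m-1$; hence $\mathrm{TC}(X)\le N+1$. Values near the top of the range therefore reflect the fundamental group, and the first group to look at is $\mathbb Z/2$. The first examples are the projective spaces and, after them, the Grassmann manifolds $G_k(\mathbb R^n)$ of $k$-dimensional linear subspaces of $\mathbb R^n$. Recall that $\dim G_k(\mathbb R^n)=k(n-k)$, that $G_1(\mathbb R^n)=\mathbb RP^{n-1}$, and that $G_k(\mathbb R^n)\cong G_{n-k}(\mathbb R^n)$, so that one may assume $1\le k\le n/2$. Two facts are known.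
\begin{itemize}
\item[(a)] (Farber--Tabachnikov--Yuzvinsky) $\mathrm{TC}(\mathbb RP^M)=2M$ if and only if $M$ is a power of $2$; otherwise $\mathrm{TC}(\mathbb RP^M)\le 2M-1$.
\item[(b)] For $1\le k\le n/2$ one has $\mathrm{TC}(G_k(\mathbb R^n))\le 2k(n-k)$. Unless $k=1$, $n=2^d+1$ or $k=2$, $n=2^d+1$, one even has $\mathrm{TC}(G_k(\mathbb R^n))\le 2k(n-k)-1$.
\end{itemize}
For $k=1$, $n=2^d+1$ the bound $2k(n-k)$ is attained, by (a). For $k=2$, $n=2^d+1$ (then $k\le n/2$ forces $d\ge2$) the bound reads $\mathrm{TC}(G_2(\mathbb R^{2^d+1}))\le 4(2^d-1)$, and Pave\v{s}i\'c writes \cite{Pavesic}: ``We don't know whether $\mathrm{TC}(G_2(\mathbb R^{2^d+1}))$ can be equal to the stated upper bound $4(2^d-1)$.'' The answer is that it cannot.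

\begin{theorem}\label{thm:answer}
No integer $d\ge2$ satisfies $\mathrm{TC}(G_2(\mathbb R^{2^d+1}))=4(2^d-1)$. That is, $\mathrm{TC}(G_2(\mathbb R^{2^d+1}))\le 4(2^d-1)-1$ for every $d\ge 2$.
\end{theorem}

\paragraph{What one would guess.}
Let $X$ be as above, of dimension $N$, with $\pi_1(X)\cong\mathbb Z/2$, and let $w\in H^1(X;\mathbb F_2)$ be the generator. The class $x=w\otimes1+1\otimes w$ restricts to $0$ on the diagonal of $X\times X$, and if $x^{2N-1}\neq0$, then Farber's zero-divisor bound gives $\mathrm{TC}(X)\ge 2N$. Since $w^{N+1}=0$,
\begin{equation}\label{eq:power}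
x^{2N-1}=\tbinom{2N-1}{N}\bigl(w^N\otimes w^{N-1}+w^{N-1}\otimes w^N\bigr).
\end{equation}
The exponent of $2$ in $\binom{2N}{N}=2\binom{2N-1}N$ is the number $\sigma(N)$ of binary digits $1$ of $N$. So $\binom{2N-1}{N}$ is odd exactly when $N$ is a power of $2$. If $w^N\ne0$, then $w^{N-1}\ne0$ as well, and the two terms in \eqref{eq:power} are nonzero and lie in different K\"unneth summands. Hence $x^{2N-1}\ne0$ if and only if $N$ is a power of $2$ \emph{and} $w^N\ne0$.

For $G_2(\mathbb R^n)$, with $N=2(n-2)$, consider the second condition first. In the mod $2$ Schubert basis, multiplication by $w=w_1$ adds a box to a partition (Pieri's rule), so $w^N$ is the top class times the number of ways to build a $2\times(n-2)$ rectangle box by box through partitions. This is the Catalan number $\frac1{n-1}\binom{2n-4}{n-2}$, in which the exponent of $2$ is $\sigma(n-2)-v_2(n-1)=\sigma(n-1)-1$, where $v_2$ denotes the exponent of $2$. So $w^N\ne0$ exactly when $n-1$ is a power of $2$; these are the exceptional $n$ for $k=2$ in (b). But for $n=2^d+1$, $d\ge2$, the dimension $N=2(2^d-1)$ is not a power of $2$, and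 $x^{2N-1}=0$. This suggests that the bound is not attained. To prove it one needs an upper bound that sees the arithmetic of the dimension, and this is what the next theorem supplies.

\begin{theorem}\label{thm:A}
Let $X$ be homotopy equivalent to a connected finite CW complex of dimension $N$, with $\pi_1(X)\cong\mathbb Z/2$. If $N$ is not a power of $2$, then $\mathrm{TC}(X)\le 2N-1$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:A}]
Let $d\ge2$, $n=2^d+1\ge5$ and $X=G_2(\mathbb R^n)$, a finite CW complex (Schubert cells) of dimension $N=2(2^d-1)$. It is doubly covered by $SO(n)/(SO(2)\times SO(n-2))$. This cover is simply connected, because $SO(2)\times SO(n-2)$ is connected and $\pi_1(SO(2))\to\pi_1(SO(n))$ is already onto. So $\pi_1(X)\cong\mathbb Z/2$. As $2^d-1\ge3$ is odd, $N$ is not a power of $2$, and Theorem~\ref{thm:A} gives $\mathrm{TC}(X)\le 2N-1=4(2^d-1)-1$.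
\end{proof}

For manifolds the method shows that the two conditions read off from \eqref{eq:power} are the whole story.

\begin{theorem}\label{thm:B}
Let $X$ be a closed connected smooth $N$-manifold with $\pi_1(X)\cong\mathbb Z/2$, and let $w\in H^1(X;\mathbb F_2)$ be the generator. Then $\mathrm{TC}(X)\le 2N$, and
\[
\mathrm{TC}(X)=2N\iff N\text{ is a power of }2\text{ and }w^N\ne0 .
\]
\end{theorem}

\begin{corollary}\label{cor:grass}
For $1\le k\le n/2$, $\mathrm{TC}(G_k(\mathbb R^n))=2k(n-k)$ if and only if $k=1$ and $n-1$ is a power of $2$.
\end{corollary}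

\begin{proof}
For $k=1$ this is (a). The case $k=2$, $n=2^d+1$, where $k\le n/2$ forces $d\ge2$, is excluded by Theorem~\ref{thm:answer}, and all other cases with $k\ge2$ are excluded by (b).
\end{proof}

\paragraph{Plan of the proof of Theorem~\ref{thm:A}.} Remember of a path in $X$ only the endpoints of a lift to the universal cover. This maps the motion planning problem for $X$ to a problem about double covers, which in turn maps to the corresponding problem for $\mathbb RP^N$. If $N$ is not a power of $2$, the latter is solved with $2N-1$ sets, by (a). It remains to lift this solution back, and on $X\times X$, of dimension $2N$, this meets exactly one obstruction. Section~\ref{sec:model} shows in a small model why the obstruction should be a cup product with a class $\varphi^*\iota$ of degree $2N-2$. Sections~\ref{sec:joins}--\ref{sec:main} make this precise. Section~\ref{sec:geometry} shows that $\varphi^*\iota=0$, because it is pulled back from a group isomorphic to $H_2(\mathbb RP^N;\mathbb Z)=0$, and proves Theorem~\ref{thm:A}. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}.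

\section{The idea in a small case}\label{sec:model}

Throughout, $S^{m-1}=\{v\in\mathbb R^m:\sum_j|v_j|=1\}$, with antipodal action of $\mathbb Z/2$; the standard basis vectors of $\mathbb R^m$ are $e_1,\dots,e_m$; and, for $m\ge2$, $\iota$ is a generator of $H^{m-1}(S^{m-1};\mathbb Z)$. This section is motivation; nothing in it is used later except notation.

\paragraph{A reformulation.} Suppose $\pi_1(X)=\langle g\rangle\cong\mathbb Z/2$, with universal cover $\tilde X$. A path in $X$ has two lifts to $\tilde X$, exchanged by $g$, so it determines a point of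
\[
\hat X=(\tilde X\times\tilde X)/\langle(g,g)\rangle ,
\]
the class of the endpoints of a lift. This $\hat X$ is a double cover of $X\times X$ with involution $\tau[a,b]=[a,gb]$, and $\mathrm{ev}$ factors as $X^I\xrightarrow{\,h\,}\hat X\to X\times X$. The fibers of $h$ are path spaces in $\tilde X$, hence path-connected. Let $\varphi=(\varphi_1,\dots,\varphi_m)\colon\hat X\to S^{m-1}$ be equivariant, $\varphi(\tau y)=-\varphi(y)$. Then $\{\varphi_i>0\}$ is disjoint from its image under $\tau$, so it is mapped homeomorphically onto an open set $U_i\subset X\times X$, and $U_1,\dots,U_m$ cover $X\times X$. If $h$ has a section over each $\{\varphi_i>0\}$, then $\mathrm{TC}(X)\le m$. So we have to do two things: find an equivariant map $\varphi$, and deform it equivariantly until $h$ has sections over the sets $\{\varphi_i>0\}$. The first is a problem about double covers, and for $m=2N-1$, $N$ not a power of $2$, it is solved by comparison with $\mathbb RP^N$ and (a). The second is where the remaining obstruction lives.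

\paragraph{The model.} Keep only one of the $m$ conditions and forget equivariance. Let $P\to Y$ be a fibration with path-connected fibers and let $\varphi\colon Y\to S^{m-1}$ be a map.
\begin{quote}
\emph{Is $\varphi$ homotopic to a map $\varphi'$ such that $P$ has a section over $\{\varphi'_1>0\}$?}
\end{quote}
For $m=1$, where $S^0=\{\pm1\}$, the answer is yes exactly when $P$ has a section over $\varphi^{-1}(1)$: the obstruction is that of $P$, multiplied by the pullback of the class in $H^0(S^0)$ that is $1$ at $e_1$ and $0$ at $-e_1$. For larger $m$ one can stretch a small neighborhood of $e_1$ over the half sphere $\{v_1>0\}$, so it suffices that $P$ has a section over the preimage under $\varphi$ of some neighborhood of $e_1$. The obstruction is thus located near the preimage of a point. If $Y$ is a closed oriented manifold and $e_1$ is a regular value, such a preimage represents the Poincar\'e dual of $\varphi^*\iota$, up to sign. Here is a case with $m=2$ done by hand.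

\begin{example}\label{ex:model}
Let $Y=S^2\times S^1$ and let $P=S^3\times S^1\to Y$ be the Hopf fibration times the identity, a principal circle bundle whose Euler class $c\in H^2(Y;\mathbb Z)$ is pulled back from a generator of $H^2(S^2;\mathbb Z)$.

If $\varphi\colon Y\to S^1$ is constant, deform it to the constant map $-e_1$. Then $\{\varphi'_1>0\}$ is empty and the answer is yes.

If $\varphi$ is the projection, the answer is no. Suppose $\varphi'\simeq\varphi$ and $P$ has a section over $W=\{\varphi'_1>0\}$. Then $c|_W=0$, so $c$ lifts to $H^2(Y,W;\mathbb Z)$. The set $A=\{v\in S^1:v_1<\frac12\}$ is an open arc, so $\iota$ lifts to $H^1(S^1,A;\mathbb Z)$ and $\varphi'^*\iota$ lifts to $H^1(Y,\varphi'^{-1}(A);\mathbb Z)$. As $W\cup\varphi'^{-1}(A)=Y$, the product $c\cup\varphi'^*\iota$ comes from $H^3(Y,Y;\mathbb Z)=0$. But $c\cup\varphi'^*\iota=c\cup\varphi^*\iota$ generates $H^3(S^2\times S^1;\mathbb Z)$, a contradiction.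
\end{example}

The example suggests that in the model the first obstruction is a class in $H^2$ times $\varphi^*\iota$, and that it vanishes when $\varphi^*\iota=0$. Step~3 of the proof of Proposition~\ref{prop:main} proves the statement of this kind that we need.

\paragraph{From the model to the problem.} In the actual problem the $m$ sets $\{\varphi_i>0\}$ and their images under $\tau$ must cover $\hat X$, so they cannot all be shrunk to small neighborhoods simultaneously. Cohomology replaces simultaneous shrinking: the single remaining obstruction has coefficients that split according to the index $i$ and the two sheets of $\hat X$, and each component is the obstruction of a model problem.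

For $d=2$ the numbers are these. The manifold $X=G_2(\mathbb R^5)$ has $N=6$; we want $m=11$, and $\hat X$ has dimension $12$. The exact sequence
\[
0=\pi_2(SO(5))\to\pi_2(\tilde X)\to\pi_1(SO(2)\times SO(3))=\mathbb Z\oplus\mathbb Z/2\to\pi_1(SO(5))=\mathbb Z/2,
\]
whose last map is $(a,b)\mapsto a+b$ mod $2$, shows $\pi_2(\tilde X)\cong\mathbb Z$. Each fiber of $\mathrm{ev}$ has two components, each with $H_1\cong\pi_2(\tilde X)\cong\mathbb Z$, and the obstruction lies in $H^{12}(X\times X;\mathcal H)$ with $\mathcal H$ of rank $11\cdot 2=22$: eleven indices, two sheets. Over $\hat X$ the coefficients split into $22$ systems of rank one. Since $\tau$ exchanges the sheets, it suffices to look at eleven of the components, one for each index. Each of these is a class in $H^2(\hat X;-)$ times $\varphi^*\iota\in H^{10}(\hat X;\mathbb Z)$, and $\varphi^*\iota$ is pulled back from a closed orientable $12$-manifold $\hat R_6$ with $H^{10}(\hat R_6;\mathbb Z)\cong H_2(\hat R_6;\mathbb Z)\cong H_2(\mathbb RP^6;\mathbb Z)=0$.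

\section{Fiberwise joins}\label{sec:joins}

A map $E\to Y$ is a Hurewicz fibration if and only if it has a \emph{lifting function}: a continuous rule $\lambda$ that assigns to $e\in E$ and a path $\beta$ in $Y$ starting at the image of $e$ a path $\lambda(e,\beta)$ in $E$ that starts at $e$ and covers $\beta$. We write $E_y$ for the fiber over $y$.

For Hurewicz fibrations $E_1,\dots,E_m\to Y$ let $J=J(E_1,\dots,E_m)$ be the set of all $(y;t_1,\dots,t_m;a_1,\dots,a_m)$ with $y\in Y$, $t_j\ge0$, $\sum t_j=1$, and $a_j\in(E_j)_y$ given only when $t_j>0$. It carries the coarsest topology for which $J\to Y$, the functions $t_j\colon J\to[0,1]$ and the maps $a_j\colon\{t_j>0\}\to E_j$ are continuous, where the sets $\{t_j>0\}$ are open. Thus a map into $J$ is continuous if and only if its components are, the component $a_j$ being required to be continuous on the open set where $t_j>0$. In particular, maps $E_j\to E_j'$ over $Y$ induce a map of joins. The fiber $J_y$ is the join $(E_1)_y*\dots*(E_m)_y$ in Milnor's coarse topology.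

\begin{lemma}\label{lem:joinbasic}
\begin{enumerate}
\item[(i)] $J\to Y$ is a Hurewicz fibration. If $\lambda_j$ are lifting functions for the $E_j$, then $\lambda\bigl((y;t;a),\beta\bigr)(u)=\bigl(\beta(u);t;\lambda_j(a_j,\beta)(u)\bigr)$ is one for $J$.
\item[(ii)] If the join of $m$ copies of $\mathrm{ev}\colon X^I\to X\times X$ has a section, then $\mathrm{TC}(X)\le m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Continuity holds by the componentwise criterion, and the rest is clear from the formula. (ii) If $\sigma$ is a section, the open sets $U_j=\{t_j\circ\sigma>0\}$ cover $X\times X$, and $a_j\circ\sigma$ is a section of $\mathrm{ev}$ over $U_j$.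
\end{proof}

The fibers to be joined will always consist of two pieces, so we compute the low-dimensional homology of such joins. Call a space \emph{two-piece} if it is the disjoint union of two nonempty path-connected open subspaces. Then $\tilde H_0\cong\mathbb Z$.

\begin{lemma}\label{lem:joinhom}
Let $m\ge2$ and let $A_1,\dots,A_m$ be two-piece spaces. Then $\tilde H_k(A_1*\dots*A_m)=0$ for $k\le m-2$, and, naturally in each slot,
\begin{equation}\label{eq:joinhom}
\begin{aligned}
\tilde H_{m-1}(A_1*\dots*A_m)&=\bigotimes_j\tilde H_0(A_j),\\
H_m(A_1*\dots*A_m)&=\bigoplus_i\Bigl(H_1(A_i)\otimes\bigotimes_{j\ne i}\tilde H_0(A_j)\Bigr).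
\end{aligned}
\end{equation}
If $m\ge3$, the join is simply connected, hence $(m-2)$-connected.
\end{lemma}

\begin{proof}
The coarse join is associative. To compare $A_1*\dots*A_m$ with $A_1*(A_2*\dots*A_m)$ put $s=1-t_1$ and $u_j=t_j/s$ on $\{s>0\}$. The components $t_1,a_1$, together with $u_j,a_j$ ($j\ge2$) on $\{s>0\}$, are continuous if and only if the $t_j,a_j$ are: on $\{s>0\}$ this is the formula $t_j=su_j$, and where $s=0$ the continuity of $t_j$ follows from $0\le t_j\le s$.

Consider a join $A*B$ with parameters $t_A+t_B=1$. The open set $\{t_A>0\}$ deformation retracts to $A$ by scaling $t_B$ to $0$ linearly; this is continuous by the componentwise criterion. Likewise $\{t_B>0\}$ retracts to $B$, and the intersection of the two sets is $A\times B\times(0,1)$. Since $\tilde H_r(A\times B)\to\tilde H_r(A)\oplus\tilde H_r(B)$ is onto for all $r$, the Mayer--Vietoris sequence gives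
\[
\tilde H_{r+1}(A*B)\cong K_r:=\ker\bigl(\tilde H_r(A\times B)\to\tilde H_r(A)\oplus\tilde H_r(B)\bigr).
\]
By the K\"unneth theorem, after splitting $H_*(A)=\tilde H_*(A)\oplus H_*(\mathrm{pt})$ and likewise for $B$, there is an exact sequence
\[
0\to\bigoplus_{i+j=r}\tilde H_i(A)\otimes\tilde H_j(B)\to K_r\to\bigoplus_{i+j=r-1}\mathrm{Tor}\bigl(\tilde H_i(A),\tilde H_j(B)\bigr)\to0
\]
whose first map is the cross product of reduced classes and hence natural.

Now induct on $m$ with $A=A_1$, $B=A_2*\dots*A_m$ (and $B=A_2$ if $m=2$). We have $\tilde H_j(B)=0$ for $j\le m-3$. For $r\le m-1$ a nonzero Tor term would need $i+j\le m-2$ and $j\ge m-2$, so $i=0$; but $\tilde H_0(A)$ is free. So all Tor terms vanish. For $r\le m-3$ the tensor terms vanish too. For $r=m-2$ only $\tilde H_0(A)\otimes\tilde H_{m-2}(B)$ remains. For $r=m-1$ we get $\tilde H_0(A)\otimes\tilde H_{m-1}(B)\oplus H_1(A)\otimes\tilde H_{m-2}(B)$. With the inductive formulas for $B$ this is \eqref{eq:joinhom}.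

Let $m\ge3$. Then $B$ is path-connected, since $\tilde H_0(B)=0$. Let $A^+,A^-$ be the pieces of $A$, let $V=\{t_B>0\}$ and let $U^\pm=\{t_A>0,\ a\in A^\pm\}$, all open. By van Kampen, $\pi_1(V\cup U^\pm)$ is the pushout of $\pi_1(B)\leftarrow\pi_1(A^\pm)\times\pi_1(B)\to\pi_1(A^\pm)$, which is trivial, since each factor is killed by one of the two projections. As $(V\cup U^+)\cap(V\cup U^-)=V$ is path-connected, $A*B$ is simply connected. The Hurewicz theorem gives $(m-2)$-connectivity.
\end{proof}

\section{Comparison with the join of a double cover}\label{sec:comparison}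

\subsection*{Joins of a double cover are sphere bundles}

Let $C\to Y$ be a double cover with involution $\tau$ and let $S_C=C\times_{\mathbb Z/2}S^{m-1}$, so that $[\tau c,-v]=[c,v]$. The join of $m$ copies of $C$ is
\[
J(C,\dots,C)=S_C,
\]
where $[c,v]$ corresponds to $t_j=|v_j|$ with $a_j=c$ if $v_j>0$ and $a_j=\tau c$ if $v_j<0$. In a local trivialization $C=Y\times\{\pm1\}$ we have $v_j=a_jt_j$, and continuity of $v_j$ is equivalent to continuity of $t_j$ and of the sign $a_j$ on $\{t_j>0\}$, so the topologies agree. Given a section of $S_C$ and $c\in C$ over $y$, the value at $y$ is $[c,\varphi(c)]$ for a unique $\varphi(c)\in S^{m-1}$. Thus sections $s$ of $S_C$ correspond to equivariant maps $\varphi\colon C\to S^{m-1}$ via $s(y)=[c,\varphi(c)]$.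

Unique path lifting in $C$ gives a transport in $S_C$: for a path $\beta$ in $Y$ and $u,v\in I$ let $T_{u,v}\colon(S_C)_{\beta(u)}\to(S_C)_{\beta(v)}$ carry the $C$-coordinate along the lift of $\beta$ and fix the $S^{m-1}$-coordinate. It depends continuously on $\beta$, $u$, $v$ and the point, and $T_{v,w}T_{u,v}=T_{u,w}$.

\subsection*{The fibration over the sphere bundle}

\begin{definition}
Hurewicz fibrations $E_1,\dots,E_m\to Y$ together with maps $E_j\to C$ over $Y$ form an \emph{admissible family} over the double cover $C$ if all fibers of all maps $E_j\to C$ are nonempty and path-connected.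
\end{definition}

Since the fibers of $C\to Y$ are discrete with two points, the fibers $(E_j)_y$ are then two-piece spaces. There is an induced map
\[
q\colon J=J(E_1,\dots,E_m)\to J(C,\dots,C)=S_C .
\]
We shall be given a section $s$ of $S_C$ and shall want a section of $J$. The obvious plan, to lift $s$ through $q$, is not suited to obstruction theory, because $q$ need not be a fibration. So we allow a fiberwise homotopy:
\[
Q=\bigl\{(a,\omega):a\in J,\ \omega\text{ a path in one fiber of }S_C\to Y,\ \omega(0)=q(a)\bigr\}\subset J\times(S_C)^I,
\]
with $r\colon Q\to S_C$, $r(a,\omega)=\omega(1)$.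

\begin{lemma}\label{lem:Q}
Let $m\ge3$.
\begin{enumerate}
\item[(i)] $r$ is a Hurewicz fibration.
\item[(ii)] The fiber $G_z$ of $r$ over $z$, a point lying over $y\in Y$, is $(m-1)$-connected, and the composite $\pi_m(G_z)\to\pi_m(J_y)\to H_m(J_y)$ is an isomorphism. These isomorphisms identify the local system $\pi_m(G)$ on $S_C$ with the pullback of the local system $\mathcal H=\{H_m(J_y)\}$ on $Y$.
\item[(iii)] If $s$ is a section of $S_C\to Y$ and $s^*Q\to Y$ has a section, then $J\to Y$ has a section.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\lambda$ be the lifting function of Lemma~\ref{lem:joinbasic}(i). The image in $C$ of a lift $\lambda_j(a_j,\beta)$ is the unique lift of $\beta$ with its starting point, so $q(\lambda(a,\beta)(u))=T_{0,u}q(a)$. Let $(a,\omega)\in Q$ and let $z$ be a path in $S_C$ with $z(0)=\omega(1)$; let $\beta$ be its projection to $Y$. The idea is to transport $\omega$ along $\beta$ and to append the transported trace of $z$. Put $a_u=\lambda(a,\beta)(u)$ and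
\[
\omega_u(x)=\begin{cases}T_{0,u}\,\omega((1+u)x),& x\le\frac1{1+u},\\[2pt] T_{v,u}\,z(v),\quad v=(1+u)x-1,& x\ge\frac1{1+u}.\end{cases}
\]
At $x=\frac1{1+u}$ both lines give $T_{0,u}\omega(1)=T_{0,u}z(0)$. The path $\omega_u$ stays in the fiber over $\beta(u)$, begins at $T_{0,u}q(a)=q(a_u)$ and ends at $z(u)$, and $\omega_0=\omega$. So $u\mapsto(a_u,\omega_u)$ lifts $z$, starts at $(a,\omega)$ and depends continuously on the data.

(ii) $G_z$ is the homotopy fiber over $z$ of $q_y\colon J_y\to(S_C)_y\cong S^{m-1}$. Each $(E_j)_y\to C_y$ induces an isomorphism on $\tilde H_0$, so $q_y$ is an isomorphism on $\tilde H_{m-1}$ by \eqref{eq:joinhom}. Both spaces are $(m-2)$-connected and, as $m\ge3$, simply connected. Let $\mathrm{Cyl}$ be the mapping cylinder of $q_y$. As $q_y$ is an isomorphism on $\tilde H_k$ for $k\le m-1$ and $H_m(S^{m-1})=H_{m+1}(S^{m-1})=0$, the exact sequence of the pair gives $H_k(\mathrm{Cyl},J_y)=0$ for $k\le m$ and an isomorphism $\partial\colon H_{m+1}(\mathrm{Cyl},J_y)\cong H_m(J_y)$. By the relative Hurewicz theorem, $\pi_k(G_z)\cong\pi_{k+1}(\mathrm{Cyl},J_y)=0$ for $k\le m-1$,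 and
\[
\pi_m(G_z)\cong\pi_{m+1}(\mathrm{Cyl},J_y)\cong H_{m+1}(\mathrm{Cyl},J_y)\cong H_m(J_y).
\]
Since boundary maps commute with Hurewicz maps, this is the stated composite up to sign. It is compatible with transport, because the lifting function in (i) covers that of $J$ under $(a,\omega)\mapsto a$.

(iii) A section of $s^*Q$ assigns to $y$ a pair $(a,\omega)$ with $\omega(1)=s(y)$. As $\omega$ lies in one fiber, $a$ lies over $y$. So $y\mapsto a$ is a section of $J$.
\end{proof}

The passage from $J$ to $Q$ gains one degree: the fibers of $J$ are only $(m-2)$-connected, but once the map $\varphi$ that defines $s$ is given, only the fibers of $Q$ matter.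

\section{The remaining obstruction is a cup product}\label{sec:main}

\subsection*{Primary obstructions}

We use the following standard facts (e.g.\ \cite[Ch.~VI]{Whitehead}). Let $m\ge2$ and let $E\to K$ be a Hurewicz fibration over a CW complex with $(m-1)$-connected fibers.
\begin{itemize}
\item[(O1)] $E$ has a section over the $m$-skeleton $K^{(m)}$. In particular, $E$ has a section if $\dim K\le m$.
\item[(O2)] The obstruction cocycle to extending a section from $K^{(m)}$ to $K^{(m+1)}$ represents a class $o(E)\in H^{m+1}(K;\pi_m(\text{fiber}))$, with local coefficients, which is independent of the choices. If $E$ has a section, then $o(E)=0$. If $\dim K\le m+1$ and $o(E)=0$, then $E$ has a section.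
\item[(O3)] A map $E\to E'$ over $K$ between two such fibrations carries $o(E)$ to $o(E')$ under the induced map of coefficients, since it carries sections over $K^{(m)}$ and their obstruction cocycles to such.
\item[(O4)] $o(g^*E)=g^*o(E)$ for every map $g\colon L\to K$ of CW complexes. For cellular $g$ one pulls back sections and cocycles; in general one deforms $g$ to a cellular map, and homotopic maps have fiber homotopy equivalent pullbacks. In particular, $o(E)$ does not depend on the cell structure of $K$.
\end{itemize}

\subsection*{The lifting result}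

\begin{proposition}\label{prop:main}
Let $B$ be a finite CW complex, $p\colon\hat B\to B$ a double cover with involution $\tau$, and $P\to B$ a Hurewicz fibration that factors through a map $h\colon P\to\hat B$ over $B$ all of whose fibers $P_y$, $y\in\hat B$, are nonempty and path-connected. Let $m\ge3$, let $\varphi\colon\hat B\to S^{m-1}$ be equivariant, and let $\iota$ generate $H^{m-1}(S^{m-1};\mathbb Z)$.
\begin{enumerate}
\item[(A)] If $\dim B\le m$, then the join $J(P,\dots,P)$ of $m$ copies of $P$ has a section.
\item[(B)] If $\dim B\le m+1$ and $\varphi^*\iota=0$ in $H^{m-1}(\hat B;\mathbb Z)$, then $J(P,\dots,P)$ has a section.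
\end{enumerate}
\end{proposition}

\begin{proof}
The $m$ copies of $P$ form an admissible family over the double cover $\hat B$ of $Y=B$. Let $J$, $S=S_{\hat B}$, $Q\to S$ and $\mathcal H$ be as in Section~\ref{sec:comparison}, and let $s$ be the section of $S\to B$ given by $\varphi$. By Lemma~\ref{lem:Q} the fibration $s^*Q\to B$ has $(m-1)$-connected fibers and coefficient system $\mathcal H$, and it suffices to find a section of it. In case (A) there is one by (O1). In case (B) put
\[
\Theta=o(s^*Q)\in H^{m+1}(B;\mathcal H).
\]
By (O2) we must show $\Theta=0$. The plan is to pull $\Theta$ back to $\hat B$, to project it to simpler obstructions, one for each slot, to show that these are cup products with $\varphi^*\iota$, and finally to check that the projections together lose no information.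

\medskip\noindent\textit{Step 1: passing to $\hat B$.} The bundle $S\to B$ is twisted, but its pullback to $\hat B$ is a product, and only there can we expect a product formula as in Section~\ref{sec:model}. Let
\[
C'=\hat B\times_B\hat B=C'_+\sqcup C'_-,\qquad C'_+=\{(y,y)\},\quad C'_-=\{(y,\tau y)\},
\]
a double cover of $\hat B$ via the first coordinate, with involution $(y,y')\mapsto(y,\tau y')$. Identify
\[
S_{C'}=\hat B\times S^{m-1},\qquad [(y,y),v]\leftrightarrow(y,v).
\]
The fibration $p^*P=\{(y,\pi):\pi\in P_{p(y)}\}\to\hat B$, where $P_{p(y)}$ is the fiber over $p(y)\in B$, maps to $C'$ by $(y,\pi)\mapsto(y,h(\pi))$. So $m$ copies of it form an admissible family over $C'$, with join $p^*J$; let $\hat Q\to\hat B\times S^{m-1}$ be the associated fibration. The construction of $Q$ takes place in each fiber separately, so $\hat Q$ is the pullback of $Q$ along $\hat B\times S^{m-1}\to S$, $(y,v)\mapsto[y,v]$. As $s(p(y))=[y,\varphi(y)]$, this gives $p^*(s^*Q)=(\mathrm{id},\varphi)^*\hat Q$, and hence by (O4)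
\begin{equation}\label{eq:up}
p^*\Theta=o\bigl((\mathrm{id},\varphi)^*\hat Q\bigr)\in H^{m+1}(\hat B;p^*\mathcal H).
\end{equation}

\medskip\noindent\textit{Step 2: one slot and one sheet at a time.} By \eqref{eq:joinhom} the coefficients are sums over the slots $i$ of copies of $H_1(P_b)$, and $H_1(P_b)=H_1(P_y)\oplus H_1(P_{\tau y})$ if $p^{-1}(b)=\{y,\tau y\}$. To isolate slot $i$ and sheet $y$ we replace everything else by points; this is the model of Section~\ref{sec:model}.

First, $h\colon P\to\hat B$ is itself a Hurewicz fibration: project a path in $\hat B$ to $B$ and lift it to $P$; by unique path lifting $h$ maps the lift to the given path. So $\mathcal M=\{H_1(P_y)\}_{y\in\hat B}$ is a local system on $\hat B$. For $1\le i\le m$ let $J'_i\to\hat B$ be the join with slots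
\[
E_j=C'\ (j\ne i),\qquad E_i=P\sqcup\hat B\to C'_+\sqcup C'_-=C',
\]
where $P\to C'_+\cong\hat B$ is $h$ and $\hat B\cong C'_-$ via the first coordinate. This family is admissible: the fibers of $E_i\to C'$ are the $P_y$ and points. There is a map $p^*J\to J_i'$ over $S_{C'}$, namely $p^*P\to C'$ in the slots $j\ne i$, and in slot $i$ the map
\[
p^*P\to P\sqcup\hat B,\qquad (y,\pi)\mapsto\begin{cases}\pi\in P&\text{if }h(\pi)=y,\\ y\in\hat B&\text{if }h(\pi)=\tau y.\end{cases}
\]
The two cases define complementary open sets, and in both the image in $C'$ is $(y,h(\pi))$, as it should be. Let $Q_i'\to\hat B\times S^{m-1}$ be the fibration associated with $J'_i$. Applying the map $p^*J\to J'_i$ to $a$ and keeping $\omega$, we obtain a map $\hat Q\to Q_i'$ over $\hat B\times S^{m-1}$.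

The fiber $C'_y$ is two points, so $H_1(C'_y)=0$ and $\tilde H_0(C'_y)=\mathbb Z$ with generator $[(y,y)]-[(y,\tau y)]$, which is preserved by transport in $\hat B$. So by \eqref{eq:joinhom} and Lemma~\ref{lem:Q}(ii) the coefficient system of $Q'_i$ is the pullback of $\mathcal M$ from $\hat B$. Let $\Theta'_i=o(Q'_i)\in H^{m+1}(\hat B\times S^{m-1};\mathcal M)$, and let $c_i\colon p^*\mathcal H\to\mathcal M$ be the map induced by $p^*J\to J'_i$ on $H_m$ of fibers. The isomorphism in Lemma~\ref{lem:Q}(ii) is natural, so $c_i$ is also the coefficient map induced by $\hat Q\to Q'_i$. From \eqref{eq:up}, (O3) and (O4),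
\begin{equation}\label{eq:project}
(c_i)_*p^*\Theta=(\mathrm{id},\varphi)^*\Theta'_i .
\end{equation}

\medskip\noindent\textit{Step 3: $\Theta'_i$ is a product.} Give $S^{m-1}$ the cell structure $e^0\cup e^{m-1}$, whose cellular differential is $0$. The cellular cochain complex of $\hat B\times S^{m-1}$ with coefficients in $\mathcal M$ is then $C^*(\hat B;\mathcal M)\oplus C^{*-(m-1)}(\hat B;\mathcal M)$, so
\[
H^{m+1}(\hat B\times S^{m-1};\mathcal M)=H^{m+1}(\hat B;\mathcal M)\oplus\bigl(H^2(\hat B;\mathcal M)\times\iota\bigr).
\]
Restriction to $\hat B\times\{\mathrm{pt}\}$ is the identity on the first summand and kills the second. Here the point is arbitrary, since $S^{m-1}$ is path-connected. We take the point $-e_i$, because over $\hat B\times\{-e_i\}$ the fibration $Q'_i$ has a section. Indeed, $(y,-e_i)=[(y,y),-e_i]$ is the point of $S_{C'}$ with $t_i=1$ and $i$-th entry $(y,\tau y)\in C'_-$. Let $a$ be the point of $J'_i$ with $t_i=1$ and $i$-th entry $y$ in the extra copy of $\hat B$, and let $\omega$ be constant. Hence the first component of $\Theta'_i$ is $0$ by (O2) and (O4), and $\Theta'_i=\kappa_i\times\iota$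 for some $\kappa_i\in H^2(\hat B;\mathcal M)$. With \eqref{eq:project} and the hypothesis $\varphi^*\iota=0$,
\begin{equation}\label{eq:zero}
(c_i)_*p^*\Theta=(\mathrm{id},\varphi)^*(\kappa_i\times\iota)=\kappa_i\cup\varphi^*\iota=0\qquad(1\le i\le m).
\end{equation}

\medskip\noindent\textit{Step 4: nothing is lost.} Pulling back to a double cover can kill classes of order $2$. Here it does not, because $\mathcal H$ is induced from $\hat B$. Let $p_*\mathcal M$ be the local system on $B$ with stalk $\bigoplus_{y\in p^{-1}(b)}\mathcal M_y$ at $b$. A map $c\colon p^*\mathcal H\to\mathcal M$ has an adjoint $\mathcal H\to p_*\mathcal M$, given at $b$ by the maps $c$ at the two points of $p^{-1}(b)$. The adjoints of $c_1,\dots,c_m$ together form a map of local systems $\mathcal H\to\bigoplus_ip_*\mathcal M$, which at $b\in B$ is a map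
\[
\bigoplus_iH_1(P_b)\otimes\bigotimes_{j\ne i}\tilde H_0(P_b)\longrightarrow\bigoplus_i\ \bigoplus_{y\in p^{-1}(b)}H_1(P_y).
\]
We determine it using the naturality of \eqref{eq:joinhom}. The map $c_i$ at $y$ kills the summands $i'\ne i$, because there slot $i'$ is mapped to the discrete set $C'_y$ and $H_1(C'_y)=0$. On summand $i$ it is the projection $H_1(P_b)=H_1(P_y)\oplus H_1(P_{\tau y})\to H_1(P_y)$, tensored with the maps $\tilde H_0(P_b)\to\tilde H_0(C'_y)=\mathbb Z$; the latter are isomorphisms because the fibers of $h$ are nonempty and path-connected. So the displayed map is an isomorphism.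

Finally, let $\epsilon\colon p^*p_*\mathcal M\to\mathcal M$ be the map that at $y$ projects the stalk to the summand $\mathcal M_y$. Then $\alpha\mapsto\epsilon_*p^*\alpha$ is an isomorphism $H^*(B;p_*\mathcal M)\cong H^*(\hat B;\mathcal M)$ (Shapiro's lemma). It is one already on cellular cochains: each cell of $B$ has exactly two lifts to $\hat B$, and a cochain on either side is a choice of an element of $\mathcal M$ for each lift of each cell. Altogether
\[
H^{m+1}(B;\mathcal H)\to\bigoplus_iH^{m+1}(\hat B;\mathcal M),\qquad\alpha\mapsto\bigl((c_i)_*p^*\alpha\bigr)_i ,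
\]
is an isomorphism. By \eqref{eq:zero} it maps $\Theta$ to $0$, so $\Theta=0$.
\end{proof}

\begin{remark}
The condition $m\ge3$ makes the joins simply connected, so that homology controls them. The path-connectedness of the fibers of $h$ is used in Lemma~\ref{lem:Q}, where it identifies $\tilde H_{m-1}$ of the fibers of $J$ with that of a sphere, and again in Step~4.
\end{remark}

\section{Comparison with real projective space}\label{sec:geometry}

Let $X$ be a connected finite CW complex of dimension $N$ with $\pi_1(X)=\langle g\rangle\cong\mathbb Z/2$ and universal cover $\tilde X$. Then $N\ge2$, since the fundamental group of a graph is free.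

\subsection*{The double cover of $X\times X$}

Put $B=X\times X$, $P=X^I\xrightarrow{\mathrm{ev}}B$, and, as in Section~\ref{sec:model},
\[
\hat B=\hat X=(\tilde X\times\tilde X)/\langle(g,g)\rangle,\quad\tau[a,b]=[a,gb],\quad h\colon X^I\to\hat X,\ h(\alpha)=[\tilde\alpha(0),\tilde\alpha(1)],
\]
where $\tilde\alpha$ is either lift of $\alpha$. The map $h$ is continuous because the space of lifts, $\tilde X^I\cong X^I\times_X\tilde X$, is a double cover of $X^I$. A path $\alpha$ lies in the fiber over $[a,b]$ exactly when one of its lifts runs from $a$ to $b$, and this lift is then unique. So the fiber is the space of paths in $\tilde X$ from $a$ to $b$, which is nonempty and path-connected because $\tilde X$ is simply connected. Proposition~\ref{prop:main} therefore applies, and by Lemma~\ref{lem:joinbasic}(ii) its conclusion gives $\mathrm{TC}(X)\le m$.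

This is where $\pi_1(X)\cong\mathbb Z/2$ enters: the fibers of $\mathrm{ev}$ have exactly two path components, so forgetting everything but the component leaves a join of two-point sets, a sphere.

\subsection*{The double cover of $\mathbb RP^M\times\mathbb RP^M$}

For $M\ge1$ let $\hat R_M=(S^M\times S^M)/\langle(-1,-1)\rangle$, where $S^M$ denotes an $M$-sphere with antipodal action. It is a double cover of $\mathbb RP^M\times\mathbb RP^M$ with involution $[u,v]\mapsto[u,-v]$.

\begin{lemma}\label{lem:geometry}
\begin{enumerate}
\item[(i)] If $\mathrm{TC}(\mathbb RP^M)\le\ell$, there is an equivariant map $\hat R_M\to S^{\ell-1}$.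
\item[(ii)] An equivariant map $f\colon\tilde X\to S^M$ induces an equivariant map $F\colon\hat X\to\hat R_M$, $F[a,b]=[f(a),f(b)]$. For $M=N$ an equivariant $f$ exists.
\item[(iii)] If $N\ge3$, then $H^{2N-2}(\hat R_N;\mathbb Z)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $U_1,\dots,U_\ell$ be open sets that cover $\mathbb RP^M\times\mathbb RP^M$, with a section of $\mathrm{ev}$ over each. Lifting the chosen paths to $S^M$ and taking the classes of their endpoints gives sections $\sigma_j$ of $\hat R_M$ over $U_j$. Let $(\rho_j)$ be a partition of unity subordinate to the cover. Then $t_j=\rho_j$, $a_j=\sigma_j$ define a section of $J(\hat R_M,\dots,\hat R_M)$ ($\ell$ copies), that is, an equivariant map $\hat R_M\to S^{\ell-1}$ (Section~\ref{sec:comparison}).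

(ii) $F$ is well defined and equivariant since $f(ga)=-f(a)$. The map $X\to\mathbb RP^\infty$ that classifies $\tilde X$ can be made cellular and then has image in $\mathbb RP^N$; it is covered by an equivariant map $\tilde X\to S^N$.

(iii) $\hat R_N$ is a closed connected $2N$-manifold. It is orientable, since $(-1,-1)$ has degree $\bigl((-1)^{N+1}\bigr)^2=1$ on $S^N\times S^N$. So $H^{2N-2}(\hat R_N;\mathbb Z)\cong H_2(\hat R_N;\mathbb Z)$. The first projection $\hat R_N\to\mathbb RP^N$ is a bundle with fiber $S^N$, hence an $N$-connected map, and for $N\ge3$ we get $H_2(\hat R_N;\mathbb Z)\cong H_2(\mathbb RP^N;\mathbb Z)=0$.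
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:A}}

$\mathrm{TC}$ is a homotopy invariant, so let $X$ be a finite complex of dimension $N$. As $N\ge2$ is not a power of $2$, we have $N\ge3$. Put $m=2N-1\ge5$. By (a), $\mathrm{TC}(\mathbb RP^N)\le2N-1$, so Lemma~\ref{lem:geometry}(i) gives an equivariant map $\varphi_0\colon\hat R_N\to S^{2N-2}$. Let $F\colon\hat X\to\hat R_N$ be as in Lemma~\ref{lem:geometry}(ii), with $M=N$, and put
\[
\varphi=\varphi_0\circ F\colon\hat X\to S^{2N-2}=S^{m-1}.
\]
It is equivariant, and $\varphi^*\iota=F^*(\varphi_0^*\iota)=0$, since $\varphi_0^*\iota\in H^{2N-2}(\hat R_N;\mathbb Z)=0$ by Lemma~\ref{lem:geometry}(iii). As $\dim(X\times X)=2N=m+1$, Proposition~\ref{prop:main}(B) gives a section of the $m$-fold join, and hence $\mathrm{TC}(X)\le 2N-1$. \qed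

\begin{remark}
The hypothesis on $N$ is used to apply (a), and by (a) it cannot be dropped: if $N\ge2$ is a power of $2$, then $\pi_1(\mathbb RP^N)\cong\mathbb Z/2$ and $\mathrm{TC}(\mathbb RP^N)=2N$. About $\varphi_0$ nothing is needed beyond its existence and equivariance; the vanishing of $\varphi^*\iota$ comes from $\hat R_N$ alone.
\end{remark}

\section{Closed manifolds: proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $X$ be a closed connected smooth $N$-manifold with $\pi_1(X)\cong\mathbb Z/2$. It is a finite CW complex of dimension $N$, so Section~\ref{sec:geometry} applies; recall that $N\ge2$.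

\medskip\noindent\textit{The bound $\mathrm{TC}(X)\le2N$.} By (a), $\mathrm{TC}(\mathbb RP^N)\le2N$. So Lemma~\ref{lem:geometry}(i),(ii) give an equivariant map $\hat X\to\hat R_N\to S^{2N-1}$. Apply Proposition~\ref{prop:main}(A) with $m=2N=\dim(X\times X)$.

\medskip\noindent\textit{$N$ a power of $2$ and $w^N\ne0$.} As shown after \eqref{eq:power}, $x^{2N-1}\ne0$; this is a nonzero product of $2N-1$ classes that restrict to $0$ on the diagonal. Farber's zero-divisor bound gives $\mathrm{TC}(X)\ge2N$, and hence equality.

\medskip\noindent\textit{$N$ not a power of $2$.} Then $\mathrm{TC}(X)\le2N-1$ by Theorem~\ref{thm:A}.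

\medskip\noindent\textit{$w^N=0$.} Now (a) for $\mathbb RP^N$ may be of no help, but $\tilde X$ has an equivariant map to a smaller sphere. Let $L$ be the real line bundle with $w_1(L)=w$, that is, $L=\tilde X\times_{\mathbb Z/2}\mathbb R$, and let $\mathbb Z_w$ be its orientation system. An equivariant map $\tilde X\to S^{N-1}$ is the same as a section of the sphere bundle of $L^{\oplus N}$. Its fiber is $S^{N-1}$ and $\dim X=N$, so the only obstruction is the twisted Euler class
\[
e(L^{\oplus N})=e(L)^N\in H^N(X;\mathbb Z_w^{\otimes N}).
\]
We show that it vanishes. The automorphism $-1$ of $L$ reverses orientations, so $e(L)=-e(L)$ and $2e(L)=0$. By Poincar\'e duality $H^N(X;\mathbb Z_w^{\otimes N})$ is $H_0$ of $X$ with coefficients in a local system with stalk $\mathbb Z$, hence $\mathbb Z$ or $\mathbb Z/2$. If it is $\mathbb Z$, the torsion class $e(L)^N$ is $0$. If it is $\mathbb Z/2$, reduction mod $2$ to $H^N(X;\mathbb F_2)=\mathbb F_2$ is onto, because $H^{N+1}(X;\mathbb Z_w^{\otimes N})=0$, and hence injective. It maps $e(L)^N$ to $w^N=0$, so again $e(L)^N=0$.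

So there is an equivariant map $\tilde X\to S^{N-1}$, and by Lemma~\ref{lem:geometry}(ii) an equivariant map $\hat X\to\hat R_{N-1}$. By (a), $\mathrm{TC}(\mathbb RP^{N-1})\le2N-2$, so Lemma~\ref{lem:geometry}(i) gives an equivariant map $\hat R_{N-1}\to S^{2N-3}$. The composite
\[
\varphi\colon\hat X\to\hat R_{N-1}\to S^{2N-3}\subset S^{2N-2}
\]
is equivariant, and $\varphi^*\iota=0$, since $\iota$ restricts to $0$ on $S^{2N-3}$. As $\dim(X\times X)=2N$, Proposition~\ref{prop:main}(B) with $m=2N-1\ge3$ gives $\mathrm{TC}(X)\le2N-1$. \qed

\begin{thebibliography}{9}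

\bibitem{Pavesic}
Petar Pave\v{s}i\'c, \emph{Topological complexity of real Grassmannians}, arXiv:2011.13750 (2020).

\bibitem{Whitehead}
G. W. Whitehead, \emph{Elements of Homotopy Theory}.

\end{thebibliography}

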